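# Marking vertices against marking edges: from the guess $k+2$ to the bound $k+1$

## 1. The guess $k+2$, from deleting parents

Two players share a finite graph $G=(V,E)$. Alice marks vertices, Bob marks edges, Alice begins, and they alternate. Each move marks something previously unmarked; a player with nothing left to mark passes; play continues until every vertex is marked. On any turn, the *vertex score* at $v$ is the number of marked edges incident to $v$ if $v$ is unmarked, and $0$ if $v$ is marked. The *final score* is the maximum of the vertex score over all turns and all vertices. Alice wants it small, Bob wants it large, and the *vertex-edge coloring number* $\operatorname{col}_{ve}(G)$ is $1$ plus the final score under optimal play.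

So Alice protects a vertex by marking it. I will say that a vertex is **alive** while it is unmarked, and that Alice **deletes** $x$ when she marks $x$.

Two small examples. On $K_3$, say Alice deletes $1$. Bob marks $23$. Alice deletes one end, and the other end has score $1$ and one more unmarked edge, which Bob marks. The score is $2$, the maximum degree, so $\operatorname{col}_{ve}(K_3)=3$.

On $K_4$, say Alice deletes $1$. Bob can mark $23$; after Alice's reply one of $2,3$ is alive with score $1$ and has another unmarked edge, so Bob reaches $2$. Alice can hold him there. She answers Bob's first edge by deleting an alive endpoint of it. Two vertices $p,r$ stay alive, and together they have score at most $1$; say $p$ has at most $1$ and $r$ has $0$. After Bob's second edge, $p$ has at most $2$ and $r$ at most $1$. Alice deletes $p$, and Bob's third edge brings $r$ to at most $2$. Hence $\operatorname{col}_{ve}(K_4)=3$.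

The graphs of interest here are the following.

**Apollonian networks.** An Apollonian network is a finite planar graph obtained from a triangle $K_3$ embedded in the plane by repeatedly choosing a triangular face, inserting a new vertex inside it, and joining the new vertex to the three corners of that face. The graph $K_4$ is one. So is $P_n^3$ for $n\ge 4$, with vertices $1,\dots,n$ and $i\sim j$ exactly when $1\le |i-j|\le 3$: start with the triangle $123$, insert $4$ in its inner face, and for $i\ge5$ insert $i$ into the face $\{i-1,i-2,i-3\}$, which was created when $i-1$ was inserted.

It is known (Brešar et al.) that $\operatorname{col}_{ve}(G)\le5$ for every finite planar graph. The conjecture in Herden et al., "Vertex-edge marking score of certain triangular lattices", arXiv:2201.03633 (2022), says that $\operatorname{col}_{ve}(G)\le 4$ for every Apollonian network. Should we believe it? To form an opinion, put Apollonian networks in a family with a parameter.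

**Clique orders.** Let $<$ be a linear order on $V$. The earlier neighbors of $v$ are its **parents**; the set of them is $N^-(v)$. If $v\in N^-(c)$, then $c$ is a **child** of $v$. I call $<$ a *$k$-clique order* if every $N^-(v)$ is a clique with at most $k$ elements. In such an order:

> **(Clique)** If $x<y$ are both parents of the same vertex, then $x\in N^-(y)$.

Indeed $x$ and $y$ are adjacent and $x$ is earlier. An Apollonian network has a $3$-clique order: take the vertices in order of insertion, starting with the initial triangle in any order. The earlier neighbors of an inserted vertex are the three corners of its face, which are pairwise adjacent.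

**Treewidth.** Recall that $F$ has treewidth at most $k$ if and only if $F$ is a spanning subgraph of a chordal graph $G$ whose cliques have at most $k+1$ vertices. A chordal graph has a perfect elimination order; reversing it makes $N^-(v)\cup\{v\}$ a clique for every $v$, which is a $k$-clique order of $G$. For example, paths have treewidth $1$; the square $P_n^2$ of a path (join $i,j$ when $1\le|i-j|\le2$) has treewidth $2$ for $n\ge3$, since $N^-(i)\subseteq\{i-1,i-2\}$ in the natural order and there is a triangle.

*Passing to the chordal graph.* If Alice plays on $F$ as if on $G$, then the game she sees is the game on $G$ in which Bob never uses edges outside $F$, and perhaps passes. The scores are the same. So for an upper bound on graphs of treewidth at most $k$, it is enough to give a strategy on graphs with a $k$-clique order that also works when Bob is allowed to pass at any time.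

**A one-line strategy.** Suppose every vertex has at most $k$ parents. When Bob marks an edge with both ends alive, Alice deletes the earlier end. When exactly one end is alive, she deletes it. Otherwise she deletes anything. For an alive vertex $v$ let $s(v)$ be the number of marked edges at $v$ and $q(v)$ the number of alive parents of $v$. After each move of Alice,
$$s(v)+q(v)\le k\qquad\text{for every alive } v. \tag{1}$$
This holds at the start, since $s=0$ and $q\le k$. If Bob marks $uv$ with $v<u$ both alive and Alice deletes $v$, then $s(u)$ goes up by $1$ and $q(u)$ goes down by $1$; no other alive vertex has a new marked edge, and no $q$ increases. In all other rounds no $s$ of a surviving vertex increases. So $s\le k$ after Alice's moves, the score never exceeds $k+1$, and $\operatorname{col}_{ve}\le k+2$.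

**The guess.** For treewidth at most $k$, the natural guess is that $k+2$ is the truth: it should be attained. For $k=3$ this would suggest networks with value $5$ and a false conjecture. Test the guess.

*Test $k=1$.* Take the path on $1,\dots,6$. After Alice's first move, one of the edges $23$, $45$ has both ends alive. Bob marks it. After Alice's reply one end is still alive; it has score $1$ and another unmarked edge. Bob marks that one and gets score $2$. So $\operatorname{col}_{ve}\ge3$, and the one-line strategy gives $3=k+2$ exactly. The guess passes.

*Test $k=2$.* Here the guess says $4$. It passes again, on the square of a path with $38$ vertices; this is Section 2.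

So the pattern is $3,4$, and one expects $5$. The next case breaks the pattern.

**Theorem 1 (upper bound).** Let $k\ge 3$. Every finite graph $G$ of treewidth at most $k$ satisfies $\operatorname{col}_{ve}(G)\le k+1$, even if Bob is allowed to pass at any time. For $k=3$ this covers every Apollonian network (planarity is not used), so $\operatorname{col}_{ve}(G)\le4$ for every Apollonian network $G$.

**Theorem 2 (sharpness).** Every finite graph containing the square $P_{38}^2$ of the $38$-vertex path has $\operatorname{col}_{ve}\ge4$. Hence the Apollonian network $P_n^3$ with $n\ge38$ has $\operatorname{col}_{ve}=4$. So $4$ is the exact maximum over Apollonian networks, over graphs of treewidth $\le3$, and over graphs of treewidth $\le2$. The hypothesis $k\ge3$ in Theorem 1 cannot be dropped.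

The conjecture is therefore true. Nothing is claimed here about whether $k+1$ is attained for $k\ge4$.

## 2. Bob reaches score 3 on the square of a path

We prove the first sentence of Theorem 2. Bob's weapon is a path whose two ends have already been hit.

**Lemma 3.** Suppose Alice has just moved and there is a path $w_1,\dots,w_m$ ($m\ge2$) of alive vertices, all of whose edges are unmarked, with each $w_i$ of degree at least $3$ in $G$ and $s(w_1),s(w_m)\ge1$. Then Bob can force a score of at least $3$.

*Proof.* Induction on $m$. Bob marks $w_1w_2$, so now $s(w_1)\ge2$.

If $m=2$, both vertices now have score at least $2$. Alice deletes at most one of them. The other has score at least $3$ already, or it has score exactly $2$ and, having degree at least $3$, an unmarked edge, which Bob marks.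

If $m\ge3$ and Alice does not delete $w_1$, then Bob gets $3$ at $w_1$ in the same way. If she deletes $w_1$, then all of $w_2,\dots,w_m$ are alive, the edges of this shorter path are unmarked, $s(w_2)\ge1$ because of $w_1w_2$, and $s(w_m)\ge1$. The induction hypothesis applies to $w_2,\dots,w_m$. $\square$

Now let $G$ contain distinct vertices $x_1,\dots,x_{38}$ with $x_ix_j\in E(G)$ whenever $1\le|i-j|\le2$. Let $I=\{2,\dots,37\}$, cut into the $12$ blocks $\{3j-1,3j,3j+1\}$, $1\le j\le12$. Every $x_i$ with $i\in I$ has degree at least $3$; for instance $x_2$ is adjacent to $x_1,x_3,x_4$.

**Step 1: six scattered edges.** The purpose is to create many vertices of score $1$, faster than Alice can remove or separate them. In each of his first six moves Bob picks a block that he has not used and that contains no marked vertex, and marks the edge joining its first and last vertices. Before his $m$-th move ($m\le 6$) Alice has spoiled at most $m$ blocks and Bob has used $m-1$, so at most $2m-1\le11$ of the $12$ blocks are unavailable, and the move exists. The six edges have $12$ distinct endpoints.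

**Step 2: count components.** The purpose is to show that Alice cannot have separated all surviving endpoints. Look at the position after Alice's 7th move. Let $X$ be the set of marked vertices among $\{x_i:i\in I\}$, so $|X|\le7$. Let $\Gamma$ be the graph on the alive $x_i$, $i\in I$, whose edges are the unmarked edges $x_ix_j$ with $1\le|i-j|\le2$.

Let $i<i'$ be such that $x_i,x_{i'}$ are consecutive alive vertices in $I$. If $i'=i+1$, they are adjacent in $\Gamma$, because Bob has marked only edges $x_jx_{j+2}$. In general they are adjacent in $\Gamma$ unless there is a *break*:

* type 1: $i'-i\ge3$, so at least two vertices of $X$ lie between them; or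
* type 2: $i'=i+2$ and Bob has marked $x_ix_{i+2}$, so the single vertex of $X$ between them is the middle of a used block.

Different breaks use disjoint parts of $X$, since they occupy disjoint gaps. Let $c$ be the number of type-2 breaks. They use $c$ vertices of $X$, so at most $7-c$ remain for the type-1 breaks, each of which uses at least $2$. The number of components of $\Gamma$ is at most $1$ plus the number of breaks, that is, at most
$$1+c+\left\lfloor\frac{7-c}{2}\right\rfloor\le 4+c .$$

**Step 3: pigeonhole.** The $c$ middle vertices used by type-2 breaks are not endpoints of Bob's edges. So at most $7-c$ of the $12$ endpoints are marked, and at least $5+c$ are alive, each with score at least $1$. Two of them lie in one component of $\Gamma$. A path in $\Gamma$ between them consists of alive vertices of degree at least $3$ and unmarked edges, and both its ends have score at least $1$. Alice has just moved, so Lemma 3 applies: Bob forces score at least $3$, and $\operatorname{col}_{ve}(G)\ge4$. $\square$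

## 3. Where deleting the parent fails for $k=3$

Back to Alice, who must now save one point over (1). First see the one-line strategy lose on $P_6^3$. Let Alice open by deleting $1$. The vertex $5$ has parents $2,3,4$ and a child $6$. Bob marks $54$, Alice deletes $4$; Bob marks $53$, she deletes $3$; Bob marks $52$, she deletes $2$. Now $s(5)=3$ and Bob marks $56$: score $4$. The bad moment is the last parent. When $s(u)=k-1$, $q(u)=1$ and Bob marks the edge to that one parent $v$, Alice cannot afford to let $u$ live.

**A first repair.** In exactly this situation, $s(u)=k-1$, let Alice delete $u$ instead of $v$. The price is that $v$ has gained a marked edge without losing a parent. Here is a network on which the price becomes too high, for $k=3$. Let vertices $1,2,3$ form the triangle and for $4\le i\le 14$ insert $i$ into the face $\{1,i-2,i-1\}$; this face is the initial triangle for $i=4$ and was created by the insertion of $i-1$ for $i\ge5$. Call this network $F$. Alice opens by deleting $14$. Bob plays $43,42,\;76,75,\;(10)9,(10)8,\;(13)(12),(13)(11)$, and the repaired strategy answers by deleting $3,2,6,5,9,8,12,11$. The alive vertices are now $1,4,7,10,13$; the last four each have $s=2$, and the only alive parent of each is $1$. Next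 Bob marks $41$, and the repair deletes $4$; he marks $71$, she deletes $7$; he marks $(10)1$, she deletes $10$. Now $s(1)=3$, and Bob marks $(13)1$: score $4$.

Two lessons come out of this.

* Before Bob touched vertex $1$, it already carried four *debts*: children that Alice would have to delete at the cost of a marked edge at $1$. The potential at $1$ should include the debts as well as the marked edges.
* Alice let the four debts collect on vertex $1$ because she always deleted the parent that Bob pointed at. On Bob's first move $43$ she could have deleted $1$, the *earliest* parent of $4$. This leaves one edge of $4$ marked and two parents alive. It also removes a parent of $3$ (by (Clique)), which compensates $3$ for its new marked edge.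

The proof consists in making the debts precise, and in finding out exactly when to delete a parent other than the one Bob points at.

## 4. Debts and three invariants

Fix $k\ge3$ and a graph $G$ with a $k$-clique order. Let $M$ be the set of marked edges, and $s(v)$, $q(v)$ as in Section 1. The following numbers are defined for alive vertices, recursively from the latest vertex to the earliest.

**Debts.** $t(v)$ is the number of alive children $c$ of $v$ that are **counted at $v$**, meaning that $cv\notin M$, that $v$ is the only alive parent of $c$, and that $\sigma(c)\ge k-1$. Then
$$\sigma(v)=s(v)+t(v),\qquad \lambda(v)=\sigma(v)+q(v).$$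

The recursion makes sense because $t(v)$ involves only $\sigma(c)$ for later vertices $c$. A child $c$ is counted at no more than one vertex.

*Example.* In the position of Section 3 on $F$ with alive vertices $1,4,7,10,13$ and $k=3$, each of $4,7,10,13$ has no alive child, so $\sigma=s=2=k-1$, and each is counted at $1$. Hence $t(1)=4=\sigma(1)=\lambda(1)$, although $s(1)=0$.

*Example with a real recursion.* On $P_7^3$ with $k=3$, let $2,3,5,6$ be deleted and $75,76,42$ be marked. The alive vertices are $1<4<7$; the only alive parent of $7$ is $4$, and the only alive parent of $4$ is $1$. We get $\sigma(7)=2$. So $7$ is counted at $4$, and $\sigma(4)=1+1=2$. So $4$ is counted at $1$ although $s(4)=1$, and $\sigma(1)=0+1=1$. This is right: if Bob marks $74$ and Alice deletes $7$, then $s(4)=2$ and $t(4)=0$, so $\sigma(4)$ is unchanged: the debt has become a marked edge. If Bob then marks $41$ and Alice deletes $4$, the debt at $1$ becomes a marked edge too.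

**Good positions.** A position is good if for all alive vertices:

* **(I1)** $\lambda(v)\le k$;
* **(I2)** $\sigma(v)\le k-1$;
* **(I3)** if $\lambda(u)=k$, $q(u)=2$ and $y<z$ are the two alive parents of $u$, then $uz\in M$ or $\lambda(z)\le k-1$.

(I1) is (1) with debts included, and (I2) is the point we want to save. Why (I3)? Suppose $\lambda(u)=k$ and $q(u)=2$, with $uz\notin M$, and Bob marks $uy$. If Alice deletes $y$, then $u$ may become a new debt at $z$. Since $y$ is a parent of $z$, the vertex $z$ loses a parent in exchange, so its $\lambda$ does not grow. But if $\lambda(z)=k$ and $q(z)=2$, then $z$ can end with $\sigma(z)=k-1$ and a single alive parent $p$, and so become a debt at $p$. If $p<y$, then $y$ is not a parent of $p$, and $p$ gets no compensation. The condition $\lambda(z)\le k-1$ stops this chain at $z$.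

**The initial position is good.** Here $s\equiv0$. Going from the latest vertex to the earliest, $\sigma\equiv0$, since $k-1>0$ means that no child is ever counted. So $\lambda=q\le k$, which gives (I1) and (I2). And (I3) is vacuous, because $q(u)=2$ gives $\lambda(u)=2<k$. This is where $k\ge3$ is used. For $k=2$ the initial position on $P_n^2$ with $n\ge5$ already violates (I3) at $u=5$: its parents are $3<4$, the edge $54$ is unmarked, and $\lambda(5)=\lambda(4)=2$.

**Main claim.** Let $P$ be a good position with at least one alive vertex. Whatever Bob does (mark an unmarked edge, or pass), Alice can delete a vertex so that the resulting position $P'$ is good.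

**The claim implies Theorem 1.** By Section 1 it is enough to treat a graph with a $k$-clique order and a Bob who may pass. Alice makes her first move as if Bob had just passed. Then after each move of Alice every alive $v$ has $s(v)\le\sigma(v)\le k-1$. A Bob move raises each $s(v)$ by at most $1$. So the score never exceeds $k$, and $\operatorname{col}_{ve}\le k+1$.

## 5. Which vertices can rise in one round

The difficulty is that one deletion changes $t$ in many places. This section shows that the changes spread only along a very short chain.

Let $P$ be good. Bob marks $e$ (or passes, and then $e=\emptyset$), and Alice deletes $x$. Unprimed values refer to $P$, primed ones to $P'$. A vertex $w$ alive in $P'$ **rises**, or is a **riser**, if $\sigma'(w)>\sigma(w)$. A child is **newly counted** at $w$ if it is counted at $w$ in $P'$ but not in $P$. A vertex $c$ **passes** to $w$ if $c$ is counted at $w$ in $P'$; we use this word for risers, and for vertices about which we still ask whether they rise. Passing to $w$ requires $\sigma'(c)\ge k-1$, $q'(c)=1$, that $w$ is the only alive parent of $c$ in $P'$, and $cw\notin M'$. In particular each vertex passes to at most one vertex, and passing forces $\lambda'(c)\ge k$.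

**Fact 1.** A newly counted child rises.

*Proof.* Let $c$ be counted at $w$ in $P'$ and suppose that $c$ does not rise. Then $\sigma(c)\ge\sigma'(c)\ge k-1$, so $q(c)\le1$ by (I1) in $P$. The parent $w$ was alive in $P$, so $w$ was the only alive parent of $c$ in $P$. Also $cw\notin M$, because $M\subseteq M'$. So $c$ was already counted at $w$ in $P$, and is not newly counted. $\square$

The case one might fear, that a child becomes counted merely because its second-last parent was deleted, is excluded by (I1).

**Fact 2.** If $w\notin e$ rises, then some riser $c>w$ passes to $w$, namely a newly counted child of $w$. Consequently the latest riser, if there is one, is an endpoint of $e$ alive in $P'$.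

*Proof.* Since $s'(w)=s(w)$, we have $t'(w)>t(w)$, so some child is newly counted at $w$. It rises by Fact 1, and it is later than $w$. $\square$

**Fact 3.** If $w$ is alive in $P'$ and does not rise, then $\lambda'(w)\le\lambda(w)$. If moreover $x\in N^-(w)$, then $\lambda'(w)\le\lambda(w)-1\le k-1$.

*Proof.* $\sigma'(w)\le\sigma(w)$ and $q'(w)\le q(w)$, and $q'(w)=q(w)-1$ if $x\in N^-(w)$. $\square$

**Fact 4.** Suppose every riser $w$ satisfies $\lambda'(w)\le\lambda(w)$ and $\sigma'(w)\le k-1$, and (I3) holds in $P'$ for every riser in the role of $u$. Then $P'$ is good.

*Proof.* By Fact 3, $\lambda'\le\lambda\le k$ for all alive vertices of $P'$, which is (I1). For a non-riser $\sigma'\le\sigma\le k-1$, so (I2) holds. For (I3), let $w$ be a non-riser with $\lambda'(w)=k$ and $q'(w)=2$. Then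
$$k=\sigma'(w)+q'(w)\le\sigma(w)+q(w)=\lambda(w)\le k,$$
and as $\sigma'(w)\le\sigma(w)$, $q'(w)\le q(w)$, both are equalities. So $w$ has the same two alive parents $y<z$ in $P$ as in $P'$, and $\lambda(w)=k$. By (I3) in $P$, either $wz\in M\subseteq M'$, or $\lambda'(z)\le\lambda(z)\le k-1$. $\square$

So from now on we only have to look at risers. The last fact is the mechanism that stops a chain.

**Fact 5.** Let $z$ be alive in $P'$ with $\lambda(z)\le k-1$ and $x\in N^-(z)$, and let $s'(z)-s(z)$ plus the number of newly counted children of $z$ be at most $1$. Then $\lambda'(z)\le\lambda(z)\le k-1$, $\sigma'(z)\le k-1$, and $z$ passes to no vertex. In particular (I3) is vacuous for $z$ in $P'$.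

*Proof.* We have $\sigma'(z)\le\sigma(z)+1$ and $q'(z)=q(z)-1$. So $\lambda'(z)\le\lambda(z)\le k-1$, and therefore $\sigma'(z)\le k-1$. Passing would force $\lambda'(z)\ge k$. $\square$

## 6. Alice's rule and the proof of the main claim

**Trivial moves.** If Bob passes, or marks an edge with at most one alive endpoint, Alice deletes the alive endpoint if there is one, and otherwise any alive vertex. Then no endpoint of $e$ is alive in $P'$, so by Fact 2 nothing rises. By Fact 4, $P'$ is good.

**Live moves.** Bob marks $e=uv$ with $v\in N^-(u)$, both alive, $e\notin M$. With all values taken in $P$, Alice does this:

* **(A)** if $\sigma(u)=k-1$: delete $u$;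
* **(B)** if $\lambda(u)=k$, $q(u)\in\{2,3\}$ and $v$ is the *latest* alive parent of $u$: delete the *earliest* alive parent $a$ of $u$;
* **(C)** otherwise: delete $v$.

Rules A and B never conflict, since in B we have $\sigma(u)=k-q(u)\le k-2$. Rule A is the repair of Section 3, with $\sigma$ in place of $s$. When $\lambda(u)=k$ and $q(u)\in\{2,3\}$, rules B and C together always delete a parent of $u$ other than the latest one, and by (Clique) that vertex is a parent of the latest one. On the network $F$, after Alice opens with $14$ and Bob marks $43$, we have $\lambda(4)=q(4)=3$ and $3$ is the latest parent of $4$, so rule B deletes $1$.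

**Case A: the debt is paid.** The aim is to show that nothing rises. Since $v$ is an alive parent and $\sigma(u)=k-1$, (I1) gives $q(u)=1$. So $v$ is the only alive parent of $u$, and as $uv\notin M$, $u$ was counted at $v$ in $P$. Suppose something rises. By Fact 2 the latest riser is an endpoint of $e$ alive in $P'$, so it is $v$. Then no child of $v$ rises, and by Fact 1 no child is newly counted at $v$. As $u$ is no longer counted, $t'(v)\le t(v)-1$, while $s'(v)=s(v)+1$. So $\sigma'(v)\le\sigma(v)$, a contradiction. Nothing rises, and $P'$ is good by Fact 4.

**Cases B and C, common part: control of $u$.** By (I2) and since A does not apply, $\sigma(u)\le k-2$. Here $u$ stays alive, and $x$ is an alive parent of $u$, so $q'(u)=q(u)-1$. The latest riser lies in $\{u,v\}$ by Fact 2, and $v<u$; so no child of $u$ rises, and by Fact 1 none is newly counted at $u$. Hence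
$$\sigma'(u)\le\sigma(u)+1\le k-1,\qquad \lambda'(u)\le\lambda(u). \tag{2}$$
So for the vertex $u$ itself, only (I3) has to be checked in Fact 4.

**Case C: $x=v$.** The first aim is to see who else can rise. The only endpoint of $e$ alive in $P'$ is $u$. Suppose there is a riser other than $u$, and let $w$ be the latest such one. Then $w\notin e$. By Fact 2 it has a newly counted child, and every newly counted child of $w$ is a riser later than $w$. The only riser that can be later than $w$ is $u$. So $u$ is the one newly counted child of $w$, and $u$ passes to $w$. In particular:

> (3) If $u$ does not pass, then $u$ is the only possible riser.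

*C1: $\lambda(u)\le k-1$.* By (2), $\lambda'(u)\le k-1$. So $u$ does not pass, and (I3) is vacuous for $u$. By (3), (2) and Fact 4, $P'$ is good.

*C2: $\lambda(u)=k$, $q(u)=1$.* Then $\sigma(u)=k-1$, which is Case A. This does not occur here.

*C3: $\lambda(u)=k$, $q(u)=2$*, with alive parents $y<z$ in $P$. Since rule B does not apply, $v=y$. In $P'$ the only alive parent of $u$ is $z$, so $q'(u)=1$ and (I3) is vacuous for $u$.

If $uz\in M$, then $u$ does not pass. By (3) $u$ is the only possible riser, and $P'$ is good by (2) and Fact 4.

If $uz\notin M$, then $\lambda(z)\le k-1$ by (I3) in $P$, and $v=y\in N^-(z)$ by (Clique). If $u$ is the only riser or nothing rises, we conclude as before. Otherwise let $w$ be the latest riser other than $u$. We saw that $u$ passes to $w$ and is its only newly counted child. As $u$ can pass only to $z$, we have $w=z$. Also $s'(z)=s(z)$, since $z\notin e$. So Fact 5 applies to $z$: $\lambda'(z)\le\lambda(z)\le k-1$, $\sigma'(z)\le k-1$, $z$ does not pass, and (I3) is vacuous for $z$. Could there be a riser outside $\{u,z\}$? The latest such one is not in $e$, so by Fact 2 a later riser, which is $u$ or $z$, would pass to it. But $u$ passes only to $z$, and $z$ does not pass. So the risers lie in $\{u,z\}$,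 and $P'$ is good by (2) and Fact 4.

*C4: $\lambda(u)=k$, $q(u)=3$*, with alive parents $a<b<c$ in $P$. Then $\sigma(u)=k-3$ and $\sigma'(u)\le k-2$, so $u$ does not pass, and by (3) it is the only possible riser. It remains to check (I3) for $u$, which now has $q'(u)=2$. Since rule B does not apply, $v\in\{a,b\}$. So in $P'$ the later of the two alive parents of $u$ is $c$. By (Clique) $v\in N^-(c)$, and $c$ does not rise, so $\lambda'(c)\le k-1$ by Fact 3. Thus (I3) holds for $u$, and $P'$ is good by (2) and Fact 4.

*C5: $\lambda(u)=k$, $q(u)\ge4$.* (This does not occur for $k=3$.) Then $\sigma'(u)\le k-4+1=k-3$, so $u$ does not pass and is the only possible riser by (3). Since $q'(u)\ge3$, (I3) is vacuous for $u$. By (2) and Fact 4, $P'$ is good.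

**Case B: $x=a$**, the earliest alive parent of $u$, while $v$ is the latest, and $\lambda(u)=k$. Now both $u$ and $v$ stay alive and both received a marked edge. Since $a<v$ are both parents of $u$, (Clique) gives $a\in N^-(v)$, so $q'(v)=q(v)-1$.

*$u$ does not pass.* If $q(u)=2$, then in $P'$ the only alive parent of $u$ is $v$, and $uv\in M'$. If $q(u)=3$, then $\sigma'(u)\le(k-3)+1=k-2$.

*Control of $v$.* Let $w$ be the latest riser outside $\{u,v\}$, if there is one. Since $w\notin e$, Fact 2 says that a riser later than $w$ passes to $w$. It lies in $\{u,v\}$ and is not $u$, so it is $v$. Hence $w<v$, and $v$ passes to $w$. This shows, first, that all risers outside $\{u,v\}$ are earlier than $v$, and second: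

> (4) If $v$ does not pass, then all risers lie in $\{u,v\}$.

By the first point, no child of $v$ other than $u$ rises, so by Fact 1 no child other than $u$ is newly counted at $v$. And $u$ is not counted at $v$ in $P'$, because $uv\in M'$. So no child of $v$ is newly counted, $t'(v)\le t(v)$, $s'(v)=s(v)+1$, and
$$\sigma'(v)\le\sigma(v)+1,\qquad\lambda'(v)\le\lambda(v). \tag{5}$$

*B2: $q(u)=2$*, with alive parents $a<v$ in $P$. Since $uv\notin M$, (I3) in $P$ gives $\lambda(v)\le k-1$. Fact 5 applies to $z=v$, since $s'(v)=s(v)+1$ and no child is newly counted: $\lambda'(v)\le k-1$, $\sigma'(v)\le k-1$, and $v$ does not pass. By (4) the risers lie in $\{u,v\}$. (I3) is vacuous for $u$, as $q'(u)=1$, and for $v$, as $\lambda'(v)\le k-1$. By (2), (5) and Fact 4, $P'$ is good.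

*B3: $q(u)=3$*, with alive parents $a<b<v$ in $P$. In $P'$ the alive parents of $u$ are $b<v$, and $uv\in M'$, so (I3) holds for $u$: this is what the alternative "$uz\in M$" in (I3) is for. By (Clique) $a,b\in N^-(v)$, so $q(v)\ge2$; hence $\sigma(v)\le k-2$ by (I1), and $\sigma'(v)\le k-1$ by (5). There are two subcases.

*B3, $v$ passes.* Then $\sigma'(v)=k-1$ and $q'(v)=1$. So $\sigma(v)=k-2$, $q(v)=2$ and $\lambda(v)=k$. The alive parents of $v$ in $P$ are $a<b$; in $P'$ only $b$ is left, so $v$ passes to $b$, and $vb\notin M$. By (I3) in $P$, applied to $v$, we get $\lambda(b)\le k-1$. By (Clique) $a\in N^-(b)$. Suppose there is a riser outside $\{u,v\}$. We saw that $v$ passes to the latest such one, so it is $b$. The newly counted children of $b$ are risers later than $b$, hence lie in $\{u,v\}$; and $u$ is not one of them, because $u$ does not pass. So there is at most one, namely $v$, and $s'(b)=s(b)$ as $b\notin e$. By Fact 5, $\lambda'(b)\le\lambda(b)\le k-1$, $\sigma'(b)\le k-1$, and $b$ does not pass. A latest riser outside $\{u,v,b\}$ would need one of $u,v,b$ to pass to it; but $u$ and $b$ do not pass, and $v$ passes only to $b$. So the risers lie in $\{u,v,b\}$. (If there is no riser outside $\{u,v\}$, this is clear.) (I3) is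 vacuous for $v$, as $q'(v)=1$, and for $b$ if it rises, as then $\lambda'(b)\le k-1$. By (2), (5) and Fact 4, $P'$ is good.

*B3, $v$ does not pass.* By (4) the risers lie in $\{u,v\}$, and only (I3) for $v$ remains. Suppose $\lambda'(v)=k$ and $q'(v)=2$. Then $q(v)=3$, and the alive parents of $v$ in $P$ were $a,b,d$ for some $d$; in $P'$ they are $b,d$. Let $z$ be the later of $b$ and $d$. Then $a<b\le z$, so $a\in N^-(z)$ by (Clique). As $z<v<u$, the vertex $z$ does not rise, so $\lambda'(z)\le k-1$ by Fact 3. So (I3) holds for $v$, and $P'$ is good by (2), (5) and Fact 4.

*All cases are covered.* As $v$ is an alive parent of $u$, $q(u)\ge1$. If $\lambda(u)\le k-1$, then $\sigma(u)\le k-2$ and we are in C1. If $\lambda(u)=k$, then $q(u)=1$ is Case A; $q(u)=2$ is B2 or C3; $q(u)=3$ is B3 or C4; and $q(u)\ge4$ is C5. This proves the main claim, and with it Theorem 1. For $k=3$ it proves the conjecture. $\blacksquare$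

## 7. Exact values for $P_n^3$ and $P_{38}^2$

The remaining parts of Theorem 2 combine Section 2 with Theorem 1.

*The networks $P_n^3$.* For $n\ge38$ the Apollonian network $P_n^3$ contains $P_{38}^2$, so $\operatorname{col}_{ve}(P_n^3)\ge4$ by Section 2. By Theorem 1 it is exactly $4$. Apollonian networks have treewidth at most $3$, so $4$ is the exact maximum over Apollonian networks and over graphs of treewidth at most $3$.

*Treewidth at most $2$.* The graph $P_{38}^2$ has treewidth $2$ and $\operatorname{col}_{ve}\ge4$. A graph of treewidth at most $2$ has treewidth at most $3$, so Theorem 1 with $k=3$ bounds it by $4$. So $\operatorname{col}_{ve}(P_{38}^2)=4$, and $4$ is the maximum over graphs of treewidth at most $2$.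

*The hypothesis $k\ge3$.* For $k=2$ the inequality $\operatorname{col}_{ve}\le k+1=3$ fails for $P_{38}^2$. For $k=1$ the inequality $\operatorname{col}_{ve}\le2$ fails for the path on six vertices, by the test in Section 1. This completes the proof of Theorem 2. $\blacksquare$
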